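\title{Gorenstein flat modules and their character duals over an arbitrary ring}

\begin{abstract}
We prove that, over every ring $R$, a left module $M$ is Gorenstein flat if and only if its character dual $M^+=\operatorname{Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$ is Gorenstein injective. Both conditions are equivalent to the vanishing of $\operatorname{Tor}_1^R(V,M)$ for all $V$ in the smallest class of right modules that contains $R$ and the injectives and is closed under directed colimits and under two-out-of-three for short exact sequences. The required flat modules are obtained from functors on the category of injective modules whose right derived functors preserve directed colimits: every such functor embeds into the tensor product with a flat module. We deduce closure properties of the class of Gorenstein flat modules and the equality $\operatorname{Gfd}_RM=\operatorname{Gid}_RM^+$.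
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is an associative ring with identity, modules are unitary, and $\otimes$, $\operatorname{Hom}$, $\operatorname{Tor}$, $\operatorname{Ext}$ are taken over $R$. The \emph{character dual} (or Pontryagin dual) of a left module $M$ is the right module $M^+=\operatorname{Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$, and the same formula takes right modules to left modules. Since $\mathbb Q/\mathbb Z$ is an injective cogenerator of abelian groups, the functor $(-)^+$ is exact and $M^+=0$ only if $M=0$; hence a complex is acyclic if and only if its dual is. For a right module $X$ and a left module $M$, the tensor--Hom adjunction, applied to $X$ and to a projective resolution of $X$, gives natural isomorphisms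
\begin{equation}\label{eq:duality}
(X\otimes M)^+\cong\operatorname{Hom}(X,M^+),\qquad \operatorname{Tor}_i(X,M)^+\cong\operatorname{Ext}^i(X,M^+).
\end{equation}
In particular, $M$ is flat if and only if $M^+$ is injective. This paper proves the same statement for the Gorenstein versions of the two notions.

Complexes are unbounded and indexed cohomologically, and the \emph{cycle modules} of a complex $C$ are the modules $\ker(C^n\to C^{n+1})$.

\begin{definition}\label{def:gorenstein}
A left module $M$ is \emph{Gorenstein flat} if it is isomorphic to a cycle module of an acyclic complex $F$ of flat left modules such that $I\otimes F$ is acyclic for every injective right module $I$. A right module $N$ is \emph{Gorenstein injective} if it is isomorphic to a cycle module of an acyclic complex $J$ of injective right modules such that $\operatorname{Hom}(I,J)$ is acyclic for every injective right module $I$.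
\end{definition}

Thus a Gorenstein flat module has a flat resolution that continues indefinitely to the right, and the whole two-sided complex stays exact when tested against injectives. A flat module $M$ is Gorenstein flat, by the complex $0\to M=M\to0$. For an example that is not flat, let $R=\mathbb Z/4$ and let $F$ be the periodic complex $\cdots\to R\xrightarrow{2}R\xrightarrow{2}R\to\cdots$, whose cycle modules are $2R\cong\mathbb Z/2$. For an injective module $I$, acyclicity of $I\otimes F$ says that every $a\in I$ with $2a=0$ is divisible by $2$, and this follows by extending the map $2R\to I$, $2\mapsto a$, to $R$. So $\mathbb Z/2$ is Gorenstein flat, while $\operatorname{Tor}_1(\mathbb Z/2,\mathbb Z/2)=\mathbb Z/2$.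

The dual of a Gorenstein flat module is Gorenstein injective: one dualizes the complex $F$. The question is the converse.
\begin{quote}
\emph{Let $R$ be an arbitrary ring and $M$ a left $R$-module such that $M^+$ is Gorenstein injective. Is $M$ Gorenstein flat?}
\end{quote}
The answer is known to be positive when $R$ is right coherent; for arbitrary rings, Emmanouil and Talelli \cite{ET} list the question as open. The analogy with flat and injective modules suggests a positive answer, but the proof of the classical statement does not carry over, because the complex $J$ that exhibits $M^+$ as Gorenstein injective has no reason to be the dual of a complex of left modules. Half of the complex $F$ is easy to find: the hypothesis gives $\operatorname{Ext}^i(I,M^+)=0$ for $I$ injective and $i\ge1$, so $\operatorname{Tor}_i(I,M)=0$ by \eqref{eq:duality}, and a projective resolution of $M$ serves as the left half. The right half $0\to M\to F^0\to F^1\to\cdots$ begins with a flat module that contains $M$, and the hypothesis mentions no flat module at all.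

\begin{theorem}\label{thm:main}
Let $R$ be any ring. A left $R$-module $M$ is Gorenstein flat if and only if $M^+$ is Gorenstein injective.
\end{theorem}

To build the right half step by step, one needs a condition on $M$ alone that follows from the hypothesis and passes from $M$ to $F^0/M$. To see what it should be, let $F$ be an acyclic complex of flat left modules and consider the class of all right modules $V$ for which $V\otimes F$ is acyclic. It contains $R_R$. It is closed under directed colimits, because these are exact and commute with tensor products. A short exact sequence of right modules gives a short exact sequence of complexes after tensoring with $F$, so if two of its terms are in the class, then so is the third. Finally, if $V$ is in the class, then $\operatorname{Tor}_1(V,Z)=0$ for each cycle module $Z$, since $F$ contains a flat resolution of $Z$. So a Gorenstein flat module is $\operatorname{Tor}$-orthogonal to everything that can be built from $R_R$ and the injectives by these operations. For instance, if $R_R\subseteq I$ with $I$ injective, then $\operatorname{Tor}_1(I/R,M)=0$, so that $M\to I\otimes M$ is injective.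

\begin{definition}\label{def:saturated}
A class $\mathcal V$ of right modules, closed under isomorphism, is \emph{saturated} if it is closed under directed colimits (of set-indexed systems) and has the \emph{two-out-of-three property}: whenever two terms of a short exact sequence are in $\mathcal V$, so is the third. For a class $\mathcal X$ of right modules, $\mathcal V(\mathcal X)$ denotes the smallest saturated class containing $\mathcal X\cup\{R_R\}$; it is constructed in Lemma~\ref{lem:smallest}.
\end{definition}

Let $\mathrm{Inj}$ denote the class, and the category, of injective right modules. Theorem~\ref{thm:main} is the equivalence (i)$\Leftrightarrow$(ii) of the following theorem for $\mathcal X=\mathrm{Inj}$.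

\begin{theorem}\label{thm:three}
Let $\mathcal X$ be a class of right $R$-modules containing all injectives. For a left $R$-module $M$ the following are equivalent:
\begin{itemize}
\item[(i)] $M$ is isomorphic to a cycle module of an acyclic complex $F$ of flat left modules with $X\otimes F$ acyclic for all $X\in\mathcal X$;
\item[(ii)] $M^+$ is isomorphic to a cycle module of an acyclic complex $J$ of injective right modules with $\operatorname{Hom}(X,J)$ acyclic for all $X\in\mathcal X$;
\item[(iii)] $\operatorname{Tor}_1(V,M)=0$ for all $V\in\mathcal V(\mathcal X)$.
\end{itemize}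
\end{theorem}

Section~\ref{sec:saturated} proves (i)$\Rightarrow$(ii)$\Rightarrow$(iii); the point is that the modules $V$ with $\operatorname{Hom}(V,J)$ acyclic also form a saturated class. The implication (iii)$\Rightarrow$(i) occupies Sections~\ref{sec:good}--\ref{sec:towers}. A flat left module is the same thing as an exact functor on right modules that preserves directed colimits. We restrict $-\otimes M$ to the injectives, extend it again to a left exact functor, and enlarge this functor until it is exact, by adjoining lifts of its elements along epimorphisms. The property to be preserved along the way is that all right derived functors commute with directed colimits. Adjoining a lift of an element over a finitely presented module $Y$ preserves this property when $Y$ has a resolution by finitely generated free modules, as it does over a right coherent ring. In general we replace $Y$ by a tower of finitely presented modules whose transition maps factor, on the level of resolutions, through longer and longer complexes of finitely generated free modules; Example~\ref{ex:torsion} shows such a tower by hand. Section~\ref{sec:consequences} derives closure properties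 of Gorenstein flat modules and compares Gorenstein dimensions. The proof uses only standard homological algebra, Eklof's lemma and Iwamura's lemma on directed posets.

\section{Saturated classes}\label{sec:saturated}

\subsection*{Colimits}
We write f.g.\ for finitely generated and f.p.\ for finitely presented. A poset is \emph{directed} if it is nonempty and any two elements have an upper bound. A small category is \emph{filtered} if it is nonempty, any two objects map to a common object, and for parallel arrows $u,v$ there is an arrow $w$ with $wu=wv$; it is \emph{cofiltered} if its opposite is filtered. Filtered colimits of abelian groups are exact, every element of the colimit comes from some stage, and an element at some stage is zero in the colimit if and only if a transition map kills it.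

A functor $U$ from right modules to abelian groups is \emph{finitary} if the canonical map $\varinjlim U(X_\lambda)\to U(\varinjlim X_\lambda)$ is an isomorphism for every directed system $(X_\lambda)$. The functors $-\otimes N$, and $\operatorname{Hom}(L,-)$ for $L$ f.g.\ free, are finitary. The cohomology of a complex of finitary functors is finitary, by exactness of directed colimits, and a colimit of finitary functors is finitary, because colimits commute with colimits. Every module $X$ is a directed colimit of f.p.\ modules: if $K$ is the kernel of $R^{(X)}\to X$, then $X=\varinjlim R^{(S)}/G$ over the pairs consisting of a finite subset $S\subseteq X$ and a f.g.\ submodule $G\subseteq K\cap R^{(S)}$.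

\subsection*{First properties}
The intersection of all saturated classes containing $\mathcal X\cup\{R_R\}$ is an intersection over a collection of proper classes, so we describe $\mathcal V(\mathcal X)$ from below instead.

\begin{lemma}\label{lem:smallest}
Let $\mathcal V(\mathcal X)$ be the class of all $V$ for which there are an ordinal $\kappa$ and modules $(V_\alpha)_{\alpha\le\kappa}$ with $V_\kappa=V$ such that each $V_\alpha$ is isomorphic to a member of $\mathcal X\cup\{R_R\}$, or to a directed colimit of modules from $\{V_\beta:\beta<\alpha\}$, or to a term of a short exact sequence whose other two terms are isomorphic to modules in $\{V_\beta:\beta<\alpha\}$. Then $\mathcal V(\mathcal X)$ is saturated, contains $\mathcal X\cup\{R_R\}$, and is contained in every saturated class that contains $\mathcal X\cup\{R_R\}$.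
\end{lemma}

\begin{proof}
Sequences with $\kappa=0$ give the members of $\mathcal X\cup\{R_R\}$. Given a directed system in $\mathcal V(\mathcal X)$, choose a sequence as above for each of its modules, well-order the index set, concatenate the sequences and append the colimit; each term still refers only to earlier terms. Concatenating two sequences gives two-out-of-three in the same way. If $\mathcal W$ is saturated and contains $\mathcal X\cup\{R_R\}$, then every term $V_\alpha$ of such a sequence is in $\mathcal W$, by induction on $\alpha$.
\end{proof}

For a class $\mathcal V$ of right modules let $\mathcal V^\top$ be the class of left modules $N$ with $\operatorname{Tor}_1(V,N)=0$ for all $V\in\mathcal V$. Condition (iii) says that $M\in\mathcal V(\mathcal X)^\top$.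

\begin{lemma}\label{lem:basic}
Let $\mathcal V$ be a saturated class with $R_R\in\mathcal V$, and let $N\in\mathcal V^\top$.
\begin{itemize}
\item[(a)] $\mathcal V$ is closed under direct sums and contains all free right modules.
\item[(b)] $\operatorname{Tor}_i(V,N)=0$ for all $V\in\mathcal V$ and $i\ge1$.
\item[(c)] If $C$ is an acyclic complex with terms in $\mathcal V$ and $C^n=0$ for $n\ll0$, then $C\otimes N$ is acyclic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sequence $0\to R\to R\to0\to0$ gives $0\in\mathcal V$. Finite direct sums are extensions, and a direct sum is the directed colimit of its finite subsums.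

(b) For $V\in\mathcal V$ choose $0\to K\to P\to V\to0$ with $P$ free. Then $K\in\mathcal V$ and $\operatorname{Tor}_{i+1}(V,N)\cong\operatorname{Tor}_i(K,N)$ for $i\ge1$. Induct on $i$.

(c) The cycle modules $Z^n$ vanish for $n\ll0$, and the sequences $0\to Z^n\to C^n\to Z^{n+1}\to0$ show by induction that all $Z^n$ are in $\mathcal V$. As $\operatorname{Tor}_1(Z^{n+1},N)=0$, these sequences stay exact under $-\otimes N$, and they splice to $C\otimes N$.
\end{proof}

\begin{example}\label{ex:classes}
(a) If $\mathcal X$ is the class of all right modules, then (iii) says that $M$ is flat. Condition (ii) says that $M^+$ is injective: acyclicity of $\operatorname{Hom}(X,J)$ for all $X$ forces $\operatorname{Ext}^1(X,Z)=0$ for every cycle module $Z$, and conversely one uses $0\to M^+=M^+\to0$.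

(b) For $R=\mathbb Z$ every module is the kernel of an epimorphism between injectives, so $\mathcal V(\mathrm{Inj})$ is the class of all abelian groups, and Theorem~\ref{thm:three} says that Gorenstein flat means flat.

(c) For $R=\mathbb Z/4$ and the periodic complex $F$ of the introduction, $\mathcal V(\mathrm{Inj})$ lies in the saturated class of all $V$ with $V\otimes F$ acyclic. Such $V$ satisfy $\operatorname{Tor}_1(V,R/2R)=0$ and are therefore flat, as $2R$ is the only nontrivial ideal. So (iii) holds for all $M$, and Theorem~\ref{thm:three} says that every $\mathbb Z/4$-module is Gorenstein flat.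
\end{example}

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)}]
Let $F$ be as in (i), shifted so that $M\cong\ker(F^0\to F^1)\cong\operatorname{coker}(F^{-2}\to F^{-1})$. Then $F^+$ is an acyclic complex of injectives, $M^+\cong\ker((F^{-1})^+\to(F^{-2})^+)$ is one of its cycle modules, and $\operatorname{Hom}(X,F^+)\cong(X\otimes F)^+$ is acyclic for $X\in\mathcal X$.
\end{proof}

\subsection*{Acyclic complexes of injectives}
The functor $\operatorname{Hom}(-,J)$ turns directed colimits into inverse limits, which are not exact. Indeed, for a single module $Z$ the class of all $V$ with $\operatorname{Ext}^1(V,Z)=0$ need not be closed under directed colimits: $\mathbb Q$ is a colimit of copies of $\mathbb Z$, but $\operatorname{Ext}^1_{\mathbb Z}(\mathbb Q,\mathbb Z)$ is the cokernel of a map from the countable group $\operatorname{Hom}_{\mathbb Z}(\mathbb Q,\mathbb Q)$ to the uncountable group $\operatorname{Hom}_{\mathbb Z}(\mathbb Q,\mathbb Q/\mathbb Z)$. Such a class is, however, closed under transfinite extensions, and two-out-of-three will let us convert a colimit into a transfinite extension. We use two standard facts.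

\smallskip
\emph{Eklof's lemma.} Let $K$ be the union of an increasing chain $(K_\beta)_{\beta<\gamma}$ of submodules indexed by an ordinal, with $K_0=0$ and $K_\beta=\bigcup_{\delta<\beta}K_\delta$ for limit ordinals $\beta<\gamma$. If $\operatorname{Ext}^1(K_{\beta+1}/K_\beta,Z)=0$ whenever $\beta+1<\gamma$, then $\operatorname{Ext}^1(K,Z)=0$.

\emph{Iwamura's lemma} \cite[1.6]{AR}. Every infinite directed poset $\Lambda$ is the union of a well-ordered increasing chain of directed subposets $\Lambda_\alpha$ with $|\Lambda_\alpha|<|\Lambda|$.

\begin{proposition}\label{prop:VJ}
Let $J$ be an acyclic complex of injective right modules with cycle modules $Z^n$, and let $\mathcal V_J$ be the class of all $V$ with $\operatorname{Hom}(V,J)$ acyclic. Then $\mathcal V_J$ is saturated and contains $R_R$. Moreover, $\operatorname{Ext}^i(V,Z^n)=0$ for all $V\in\mathcal V_J$, all $i\ge1$ and all $n$.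
\end{proposition}

\begin{proof}
Since $J^n\to J^{n+1}\to\cdots$ is an injective coresolution of $Z^n$, we have $H^{n+i}\operatorname{Hom}(V,J)=\operatorname{Ext}^i(V,Z^n)$ for $i\ge1$. This gives the last statement, and it shows that $V\in\mathcal V_J$ if and only if $\operatorname{Ext}^1(V,Z^n)=0$ for all $n$. So Eklof's lemma, applied to each $Z^n$, says that the union of a chain as above with all $K_{\beta+1}/K_\beta\in\mathcal V_J$ is in $\mathcal V_J$.

We have $R_R\in\mathcal V_J$ because $J$ is acyclic. As the $J^n$ are injective, $\operatorname{Hom}(-,J)$ takes short exact sequences of modules to short exact sequences of complexes, which gives two-out-of-three. It takes direct sums to products, which are exact, so $\mathcal V_J$ is closed under direct sums. It remains to treat directed colimits.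

\emph{Well-ordered systems.} We show by induction on the ordinal $\gamma$ that the colimit of every system $(V_\alpha)_{\alpha<\gamma}$ in $\mathcal V_J$ is in $\mathcal V_J$. For $\gamma=0$ the colimit is $0$, and for a successor it is the last term, so let $\gamma$ be a limit ordinal. The transition maps need not be injective, so Eklof's lemma does not apply to the colimit itself; we apply it to the relations. For $\beta\le\gamma$ put
\[
D_\beta=\varinjlim_{\alpha<\beta}V_\alpha,\qquad K_\beta=\ker\Bigl(\bigoplus_{\alpha<\beta}V_\alpha\to D_\beta\Bigr),
\]
where the map $\bigoplus_{\alpha<\beta}V_\alpha\to D_\beta$ is onto, $D_0=0$ and $D_{\beta+1}=V_\beta$. For $\beta\le\beta'$ the inclusion of direct sums is compatible with the canonical map $D_\beta\to D_{\beta'}$, so $K_\beta\subseteq K_{\beta'}$. For a limit ordinal $\beta\le\gamma$ we have $D_\beta=\varinjlim_{\delta<\beta}D_\delta$, so $K_\beta=\bigcup_{\delta<\beta}K_\delta$ by exactness of directed colimits. Also $K_0=0$. For $\beta<\gamma$ the induction hypothesis gives $D_\beta,D_{\beta+1}\in\mathcal V_J$; hence $K_\beta,K_{\beta+1}\in\mathcal V_J$ and then $K_{\beta+1}/K_\beta\in\mathcal V_J$, each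 time by two-out-of-three. By Eklof's lemma $K_\gamma\in\mathcal V_J$, and therefore $D_\gamma\cong(\bigoplus_{\alpha<\gamma}V_\alpha)/K_\gamma\in\mathcal V_J$.

\emph{Directed systems.} Induct on the cardinality of the index poset $\Lambda$. A finite $\Lambda$ has a largest element. For infinite $\Lambda$ take $\Lambda_\alpha$ as in Iwamura's lemma. The colimit over $\Lambda$ is the well-ordered colimit of the colimits over the $\Lambda_\alpha$, and these are in $\mathcal V_J$ by induction.
\end{proof}

\begin{proof}[Proof of \textup{(ii)}$\Rightarrow$\textup{(iii)}]
Let $J$ be as in (ii). Then $\mathcal V_J$ is saturated and contains $\mathcal X\cup\{R_R\}$, so $\mathcal V(\mathcal X)\subseteq\mathcal V_J$. For $V\in\mathcal V(\mathcal X)$ we get $\operatorname{Tor}_1(V,M)^+\cong\operatorname{Ext}^1(V,M^+)=0$, hence $\operatorname{Tor}_1(V,M)=0$.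
\end{proof}

\section{Good functors on injectives}\label{sec:good}

Let $\mathcal V=\mathcal V(\mathcal X)$ and $N\in\mathcal V^\top$. For (iii)$\Rightarrow$(i) we want an embedding $\iota\colon N\to F$ into a flat module with $F/N\in\mathcal V^\top$. If $F$ is flat and $\iota$ is injective, then $\operatorname{Tor}_1(V,F/N)=\ker(V\otimes\iota)$. So we look for a flat $F$ and a map of functors $-\otimes N\to-\otimes F$ that is injective on $\mathcal V$. The next lemma translates this into the language of functors. For a right module $X$ and $x\in X$ let $\lambda_x\colon R_R\to X$ be the map with $1\mapsto x$; note that $\lambda_{x+x'}=\lambda_x+\lambda_{x'}$ and $\lambda_{xr}=\lambda_x\lambda_r$.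

\begin{lemma}\label{lem:tensor}
\textup{(a)} Let $U$ be an additive, exact, finitary functor from right modules to abelian groups. Then $U\cong-\otimes F$ for a flat left module $F$.

\textup{(b)} Every natural transformation $\theta\colon-\otimes N\to-\otimes F$ of functors on right modules equals $-\otimes\iota$, where $\iota=\theta_R\colon N\to F$ is $R$-linear.
\end{lemma}

\begin{proof}
(a) The group $F=U(R_R)$ is a left module by $ru=U(\lambda_r)(u)$. The identities above show that $x\otimes u\mapsto U(\lambda_x)(u)$ defines a map $X\otimes F\to U(X)$, and it is natural in $X$ because $f\lambda_x=\lambda_{f(x)}$. It is an isomorphism for $X=R_R$, hence for f.g.\ free $X$ by additivity, hence for all free $X$ since both sides are finitary, hence for all $X$ since both sides are right exact and $X$ is the cokernel of a map of free modules. As $-\otimes F\cong U$ is exact, $F$ is flat.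

(b) Naturality with respect to $\lambda_x$ gives $\theta_X(x\otimes m)=(\lambda_x\otimes F)(\theta_R(1\otimes m))=x\otimes\iota(m)$. For $X=R_R$ and $x=r$ this reads $\iota(rm)=r\iota(m)$.
\end{proof}

A functor that embeds into an exact functor preserves monomorphisms, so $-\otimes N$ itself embeds only if $N$ is flat. We therefore replace $-\otimes N$ by a left exact functor that agrees with it on $\mathcal V$: the zeroth right derived functor of its restriction to $\mathrm{Inj}$. From now on, ``functor on $\mathrm{Inj}$'' means an additive functor from $\mathrm{Inj}$ to abelian groups; kernels, cokernels, exactness and colimits of such functors are taken pointwise.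

\subsection*{Derived functors}
In order to take colimits of coresolutions, we choose them functorially. For a right module $X$ let $P(X)$ be the free left module on the set $X^+$. The natural epimorphism $P(X)\to X^+$ dualizes to a monomorphism $X^{++}\to P(X)^+$, and $I(X):=P(X)^+$ is injective as the dual of a flat module. Composing with the evaluation map $X\to X^{++}$, which is injective, we obtain a natural monomorphism $X\to I(X)$. Put $\Sigma X=I(X)/X$ and $I^n(X)=I(\Sigma^nX)$. Splicing the sequences $0\to\Sigma^nX\to I^n(X)\to\Sigma^{n+1}X\to0$ gives an injective coresolution $X\to I^\bullet(X)$ that is functorial, though not additive, in $X$. For a functor $A$ on $\mathrm{Inj}$ put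
\[
\mathbf R^kA(X)=H^k\bigl(A(I^\bullet(X))\bigr),\qquad k\ge0 .
\]
For example, the restriction of $\operatorname{Hom}(B,-)$ to $\mathrm{Inj}$ has $\mathbf R^k=\operatorname{Ext}^k(B,-)$. We use the following facts.
\begin{itemize}
\item[(D1)] A map of modules lifts to injective coresolutions uniquely up to homotopy, and $A$ preserves homotopies. So $\mathbf R^kA$ can be computed, naturally, with any injective coresolutions, and it is additive, since $I^\bullet(f+g)$ and $I^\bullet(f)+I^\bullet(g)$ lift the same map. For $I$ injective, the map $I\to I^0(I)$ induces $A(I)\cong\mathbf R^0A(I)$, naturally in $I$ and in $A$.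
\item[(D2)] $\mathbf R^0A$ is left exact. Indeed, by the horseshoe lemma a short exact sequence $0\to X'\to X\to X''\to0$ lifts to a degreewise split short exact sequence of injective coresolutions, which $A$ preserves, so $0\to\mathbf R^0A(X')\to\mathbf R^0A(X)\to\mathbf R^0A(X'')$ is exact. Factoring a map through its image, we see that $\mathbf R^0A$ preserves kernels.
\item[(D3)] An exact sequence $0\to A\to A'\to A''\to0$ of functors on $\mathrm{Inj}$ gives a short exact sequence of complexes on $I^\bullet(X)$, hence a long exact sequence $0\to\mathbf R^0A\to\mathbf R^0A'\to\mathbf R^0A''\to\mathbf R^1A\to\cdots$ of functors of $X$. In particular, $\mathbf R^0$ preserves monomorphisms of functors.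
\item[(D4)] $A\mapsto\mathbf R^kA$ commutes with direct sums and filtered colimits of functors, because these are exact.
\item[(D5)] If $U$ is left exact, two natural transformations $\theta,\theta'\colon\mathbf R^0A\to U$ that agree on $\mathrm{Inj}$ are equal: for $j\colon X\to I^0(X)$, naturality gives $U(j)\theta_X=U(j)\theta'_X$, and $U(j)$ is injective.
\end{itemize}

By Lemma~\ref{lem:tensor}, the functor that we finally construct must be finitary. The construction will form cokernels of monomorphisms of functors infinitely often, and by (D3) control of $\mathbf R^k$ of a cokernel requires control of $\mathbf R^{k+1}$ of the other two terms. So the property to carry along involves all degrees.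

\begin{definition}\label{def:good}
A functor $A$ on $\mathrm{Inj}$ is \emph{good} if $\mathbf R^kA$ is finitary for all $k\ge0$.
\end{definition}

\begin{lemma}\label{lem:goodclosure}
If $0\to A\to A'\to A''\to0$ is exact and $A,A'$ are good, then $A''$ is good. Direct sums and filtered colimits of good functors are good.
\end{lemma}

\begin{proof}
Evaluate $\mathbf R^kA\to\mathbf R^kA'\to\mathbf R^kA''\to\mathbf R^{k+1}A\to\mathbf R^{k+1}A'$ on a directed system $(X_\lambda)$. The colimit of these exact sequences maps to the sequence for $\varinjlim X_\lambda$, by isomorphisms in the four outer places, and the five lemma applies. The second statement follows from (D4).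
\end{proof}

The next proposition is the only place where we use that $\mathcal X$ contains the injectives. All of saturation enters: a directed colimit of injective coresolutions is no longer injective, but its terms lie in $\mathcal V$, and two-out-of-three makes it as good as an injective coresolution for the functor $-\otimes N$.

\begin{proposition}\label{prop:AN}
Let $\mathcal V$ be a saturated class containing $\mathrm{Inj}$ and $R_R$, and let $N\in\mathcal V^\top$. Let $A_N$ be the restriction of $-\otimes N$ to $\mathrm{Inj}$, and let
\[
\kappa_X\colon X\otimes N\to\mathbf R^0A_N(X)=\ker\bigl(I^0(X)\otimes N\to I^1(X)\otimes N\bigr)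
\]
be the natural map induced by $X\to I^0(X)$. Then $\kappa_V$ is an isomorphism for all $V\in\mathcal V$, and $A_N$ is good.
\end{proposition}

\begin{proof}
For $V\in\mathcal V$, Lemma~\ref{lem:basic}(c) applies to $0\to V\to I^0(V)\to I^1(V)\to\cdots$ and shows that $\kappa_V$ is an isomorphism.

Let $X=\varinjlim X_\lambda$ be a directed colimit and $W^\bullet=\varinjlim I^\bullet(X_\lambda)$. The terms $W^n$ are in $\mathcal V$, and $0\to X\to W^0\to W^1\to\cdots$ is exact. The maps $X_\lambda\to X$ induce a chain map $u\colon W^\bullet\to I^\bullet(X)$ that is compatible with the maps from $X$, so $u$ is a quasi-isomorphism. Its mapping cone is acyclic, vanishes below degree $-1$, and has terms $W^{n+1}\oplus I^n(X)\in\mathcal V$. By Lemma~\ref{lem:basic}(c) the cone stays acyclic under $-\otimes N$, so $u\otimes N$ is a quasi-isomorphism. The map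
\[
\varinjlim\mathbf R^kA_N(X_\lambda)=H^k(W^\bullet\otimes N)\xrightarrow{\,H^k(u\otimes N)\,}H^k(I^\bullet(X)\otimes N)=\mathbf R^kA_N(X)
\]
is the canonical one, so $\mathbf R^kA_N$ is finitary.
\end{proof}

The heart of the paper is the following embedding theorem, proved in Sections~\ref{sec:lifts} and~\ref{sec:towers}.

\begin{theorem}\label{thm:embed}
For every good functor $A$ there are a flat left module $F$ and a natural monomorphism $A\to(-\otimes F)|_{\mathrm{Inj}}$. It induces a natural monomorphism $\mathbf R^0A\to-\otimes F$ on all right modules.
\end{theorem}

\begin{proof}[Proof of \textup{(iii)}$\Rightarrow$\textup{(i)}, assuming Theorem~\ref{thm:embed}]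
Let $\mathcal V=\mathcal V(\mathcal X)$. We first show that every $N\in\mathcal V^\top$ embeds into a flat module $F$ with $F/N\in\mathcal V^\top$. The functor $A_N$ is good by Proposition~\ref{prop:AN}; take $F$ and $\tau\colon\mathbf R^0A_N\to-\otimes F$ from Theorem~\ref{thm:embed}. By Lemma~\ref{lem:tensor}(b), $\tau\kappa=-\otimes\iota$ for an $R$-linear map $\iota\colon N\to F$. For $V\in\mathcal V$ the map $V\otimes\iota=\tau_V\kappa_V$ is injective, since $\kappa_V$ is an isomorphism and $\tau_V$ is injective. The case $V=R_R$ shows that $\iota$ is injective, and then $\operatorname{Tor}_1(V,F/N)=\ker(V\otimes\iota)=0$ for all $V\in\mathcal V$.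

Starting from $N^0=M$, we obtain exact sequences $0\to N^j\to F^j\to N^{j+1}\to0$, $j\ge0$, with $F^j$ flat and $N^j\in\mathcal V^\top$. They stay exact under $V\otimes-$ for $V\in\mathcal V$, because $\operatorname{Tor}_1(V,N^{j+1})=0$. A projective resolution $\cdots\to P_1\to P_0\to M\to0$ stays exact under $V\otimes-$ by Lemma~\ref{lem:basic}(b). Splicing gives an acyclic complex $\cdots\to P_1\to P_0\to F^0\to F^1\to\cdots$ of flat modules that has $M$ as a cycle module and stays acyclic under $V\otimes-$ for all $V\in\mathcal V\supseteq\mathcal X$.
\end{proof}

\begin{remark}\label{rem:hypothesis}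
The hypothesis $\mathrm{Inj}\subseteq\mathcal X$ cannot be dropped. Let $k$ be a field, $R=k[x,y]/(x,y)^2$, $\mathfrak m=(x,y)$ and $\mathcal X=\emptyset$. Tensoring $0\to\mathfrak m\to R\xrightarrow{x}R$ with a flat module $F$ shows that the elements of $F$ killed by $x$ are those of $\mathfrak mF$. If $F'\subseteq F$ are flat, an element of $F'\cap\mathfrak mF$ is killed by $x$ and so lies in $\mathfrak mF'$; thus $\operatorname{Tor}_1(k,F/F')=\ker(k\otimes F'\to k\otimes F)=0$, and $F/F'$ is flat because all cyclic modules have finite length. Flat modules are also closed under directed colimits, extensions and kernels of epimorphisms, so they form a saturated class, and (iii) holds for every $M$. But $M=R/xR$ embeds into no flat module $F$: the image of $1$ would lie in $\mathfrak mF$ and be killed by $y$, while $y\ne0$ in $R/xR$. So (i) fails.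
\end{remark}

\section{Adjoining lifts}\label{sec:lifts}

Fix a set $\mathcal F$ of f.p.\ right modules containing one module from each isomorphism class, and for $Y\in\mathcal F$ an epimorphism $p_Y\colon R^{m_Y}\to Y$. For a good functor $A$, the functor $\mathbf R^0A$ is left exact and finitary; what separates it from a flat module is the failure to preserve epimorphisms, and this can be tested on a set of maps.

\begin{lemma}\label{lem:criterion}
Let $T$ be a left exact finitary functor such that $T(p_Y)$ is onto for all $Y\in\mathcal F$. Then $T$ is exact.
\end{lemma}

\begin{proof}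
Let $q\colon X\to X''$ be onto and $x\in T(X'')$. As $X''$ is a directed colimit of f.p.\ modules and $T$ is finitary, $x=T(\alpha)(y)$ for some $Y\in\mathcal F$, $\alpha\colon Y\to X''$ and $y\in T(Y)$. Write $y=T(p_Y)(w)$. Since $R^{m_Y}$ is projective, $\alpha p_Y=q\beta$ for some $\beta\colon R^{m_Y}\to X$, and $x=T(q)(T(\beta)(w))$.
\end{proof}

So we must enlarge $A$ until each element $y\in\mathbf R^0A(Y)$ lifts along $p_Y$. To adjoin a lift, we express $y$ as the image of an element of an auxiliary functor $S$ that is already known to embed into a functor with exact $\mathbf R^0$, and form a pushout.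

\begin{definition}\label{def:datum}
Let $A$ be good, $Y\in\mathcal F$ and $y\in\mathbf R^0A(Y)$. A \emph{lifting datum} for $y$ is a diagram $A\leftarrow S\to E$ of functors on $\mathrm{Inj}$ such that $S$ and $E$ are good, $S\to E$ is a monomorphism, $\mathbf R^0E$ is exact, and $y$ lies in the image of $\mathbf R^0S(Y)\to\mathbf R^0A(Y)$.
\end{definition}

\begin{proposition}\label{prop:datum}
For every good functor $A$ and every $Y\in\mathcal F$, each $y\in\mathbf R^0A(Y)$ has a lifting datum.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:embed}, assuming Proposition~\ref{prop:datum}]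
\emph{One step.} Let $A$ be good. The pairs $(Y,y)$ with $Y\in\mathcal F$ and $y\in\mathbf R^0A(Y)$ form a set. Choose a lifting datum for each pair, let $A\leftarrow S_\oplus\to E_\oplus$ be the diagram formed from the direct sums, and let $A'$ be the pointwise pushout:
\[
\begin{array}{ccc}
S_\oplus&\longrightarrow&E_\oplus\\
\downarrow&&\downarrow\\
A&\longrightarrow&A'
\end{array}
\qquad\qquad 0\to S_\oplus\to A\oplus E_\oplus\to A'\to0 .
\]
Since $S_\oplus\to E_\oplus$ is a monomorphism, so is $A\to A'$, and the displayed sequence is exact. Hence $A'$ is good by Lemma~\ref{lem:goodclosure}. Let $(Y,y)$ be a pair with datum $A\leftarrow S\to E$, let $y$ be the image of $s\in\mathbf R^0S(Y)$, and let $e\in\mathbf R^0E(Y)$ be the image of $s$. As $\mathbf R^0E$ is exact, $e=\mathbf R^0E(p_Y)(e')$ for some $e'\in\mathbf R^0E(R^{m_Y})$. The square commutes, so $y$ and $e$ have the same image in $\mathbf R^0A'(Y)$, and the image of $e'$ in $\mathbf R^0A'(R^{m_Y})$ is a lift of it along $p_Y$.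

\emph{Iteration.} The functor $A'$ has new elements that may not lift, so we repeat. Put $A^{(0)}=A$, $A^{(i+1)}=(A^{(i)})'$ and $A^\infty=\varinjlim_iA^{(i)}$. Then $A^\infty$ is good, $A\to A^\infty$ is a monomorphism, and $T^\infty:=\mathbf R^0A^\infty=\varinjlim_i\mathbf R^0A^{(i)}$ is left exact and finitary. An element of $T^\infty(Y)$, $Y\in\mathcal F$, comes from some $\mathbf R^0A^{(i)}(Y)$ and lifts along $p_Y$ at stage $i+1$. By Lemmas~\ref{lem:criterion} and~\ref{lem:tensor}(a), $T^\infty\cong-\otimes F$ with $F$ flat. On $\mathrm{Inj}$ we have $A^\infty\cong T^\infty$ by (D1), which gives the monomorphism $A\to(-\otimes F)|_{\mathrm{Inj}}$, and (D3) gives the monomorphism $\mathbf R^0A\to\mathbf R^0A^\infty\cong-\otimes F$.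
\end{proof}

It remains to find lifting data. The obvious candidate is $S=\operatorname{Hom}(Y,-)$ and $E=\operatorname{Hom}(R^{m_Y},-)$, where $\mathrm{id}_Y\mapsto y$. This is the case of a constant tower in the next lemma.

\begin{lemma}\label{lem:tower}
Let $A$ be good and $T=\mathbf R^0A$. Let $\varphi_t\colon B_{t+1}\to B_t$, $t\ge0$, be maps of modules in $\mathcal F$, and let $b_t\in T(B_t)$ satisfy $T(\varphi_t)(b_{t+1})=b_t$. If $\varinjlim_t\operatorname{Ext}^k(B_t,-)$ is finitary for all $k\ge0$, then $b_0\in T(B_0)$ has a lifting datum.
\end{lemma}

\begin{proof}
Let $S=\varinjlim_t\operatorname{Hom}(B_t,-)|_{\mathrm{Inj}}$. By (D4), $\mathbf R^kS=\varinjlim_t\operatorname{Ext}^k(B_t,-)$, so $S$ is good. For each module $X$ the homomorphisms $\operatorname{Hom}(B_t,X)\to T(X)$, $\alpha\mapsto T(\alpha)(b_t)$, are compatible, since $T(\alpha\varphi_t)(b_{t+1})=T(\alpha)(b_t)$. They define a transformation $\theta\colon\mathbf R^0S\to T$. Its restriction to $\mathrm{Inj}$ is a map $\sigma\colon S\to A$, and $\mathbf R^0\sigma=\theta$ by (D1) and (D5). Thus $\mathbf R^0\sigma$ sends the class of $\mathrm{id}_{B_0}$ to $b_0$.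

Let $C_t\to B_t$ be epimorphisms with $C_t$ f.g.\ free, lift each $\varphi_t$ to a map $C_{t+1}\to C_t$, and put $E=\varinjlim_t\operatorname{Hom}(C_t,-)|_{\mathrm{Inj}}$. Then $\mathbf R^0E=\varinjlim_t\operatorname{Hom}(C_t,-)$ is exact and finitary, and $\mathbf R^kE=0$ for $k\ge1$. The compatible monomorphisms $\operatorname{Hom}(B_t,-)\to\operatorname{Hom}(C_t,-)$ give a monomorphism $S\to E$.
\end{proof}

Suppose that $Y$ has a resolution $P$ by f.g.\ free modules. Then $\operatorname{Ext}^k(Y,-)=H^k\operatorname{Hom}(P,-)$ is finitary, and the constant tower $B_t=Y$, $b_t=y$ works. If $R$ is right coherent, that is, if every f.g.\ submodule of a f.g.\ free right module is f.p., then every $Y\in\mathcal F$ has such a resolution, and the proof is complete at this point. The following example shows how the constant tower fails in general, and how a nonconstant tower repairs the failure.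

\begin{example}\label{ex:torsion}
Let $k$ be a field, $R=k[x,y_1,y_2,\dots]/(xy_1,xy_2,\dots)$, $\mathfrak a=(y_1,y_2,\dots)$ and $\mathfrak m=\mathfrak a+xR$. As a vector space $R=k[x]\oplus\mathfrak a$, so $\mathfrak a$ is the annihilator of $x^t$ for every $t\ge1$, and the $y_i$ form a basis of $\mathfrak a/\mathfrak m\mathfrak a$. Let $B_t=R/x^{t+1}R$. Fix a projective resolution $\cdots\to P_3\to P_2\xrightarrow{\zeta}\mathfrak a\to0$; then $\cdots\to P_3\to P_2\xrightarrow{\zeta}R\xrightarrow{x^{t+1}}R$ is a projective resolution of $B_t$.

\emph{The functor $\operatorname{Ext}^2(B_0,-)$ is not finitary.} Let $G$ range over the f.g.\ submodules of $\mathfrak a$, with projections $\pi_G\colon\mathfrak a\to\mathfrak a/G$. Then $\varinjlim_G\mathfrak a/G=0$. The cocycle $\pi_G\zeta\colon P_2\to\mathfrak a/G$ is a coboundary only if $\pi_G$ extends to a map $R\to\mathfrak a/G$. Such a map sends $1$ to the class of some $a\in\mathfrak a$, so $b-ab\in G$ for all $b\in\mathfrak a$, and $\mathfrak a=G+\mathfrak m\mathfrak a$. This is impossible, since $G$ has finite-dimensional image in $\mathfrak a/\mathfrak m\mathfrak a$. So the classes $[\pi_G\zeta]$ define a nonzero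 element of $\varinjlim_G\operatorname{Ext}^2(B_0,\mathfrak a/G)$.

\emph{The obstruction dies in the tower.} The projection $\varphi_t\colon B_{t+1}\to B_t$ lifts to the chain map
\[
\begin{array}{ccccccc}
\cdots\to P_3&\longrightarrow&P_2&\xrightarrow{\ \zeta\ }&R&\xrightarrow{x^{t+2}}&R\\
\phantom{\cdots\to{}}\downarrow{\scriptstyle0}&&\downarrow{\scriptstyle0}&&\downarrow{\scriptstyle x}&&\downarrow{\scriptstyle1}\\
\cdots\to P_3&\longrightarrow&P_2&\xrightarrow{\ \zeta\ }&R&\xrightarrow{x^{t+1}}&R
\end{array}
\]
because $x\zeta=0$. It factors through the subcomplex $L^{(t)}=(R\xrightarrow{x^{t+1}}R)$ of the lower row, which consists of f.g.\ free modules but is not a resolution. Hence $\varphi_t^*\colon\operatorname{Ext}^k(B_t,X)\to\operatorname{Ext}^k(B_{t+1},X)$ factors through $H^k\operatorname{Hom}(L^{(t)},X)$, and $\varinjlim_t\operatorname{Ext}^k(B_t,X)=\varinjlim_tH^k\operatorname{Hom}(L^{(t)},X)$. For $k=0$ this is the submodule $\Gamma X$ of elements killed by a power of $x$; for $k=1$ it is $\varinjlim_tX/x^{t+1}X$, with multiplication by $x$ as transition maps; for $k\ge2$ it is zero. All of these are finitary.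

So $A=\Gamma|_{\mathrm{Inj}}$ is good with $\mathbf R^0A=\Gamma$. The element $y=1\in\Gamma B_0=B_0$ does not lift along $R\to B_0$, as $\Gamma R=\mathfrak a$. The tower with $b_t=1\in\Gamma B_t$ and $C_t=R$ gives the lifting datum $S=A$, $E=\mathrm{id}$, and the pushout is the exact functor $\mathrm{id}=-\otimes R$. By contrast, let $A'$ be the pushout of $A\leftarrow\operatorname{Hom}(B_0,-)\to\mathrm{id}$. By (D3), $\mathbf R^1A'\to\operatorname{Ext}^2(B_0,-)$ is onto, because $\mathbf R^2A=0$. So $\varinjlim_G\mathbf R^1A'(\mathfrak a/G)\ne0$, and $A'$ is not good.
\end{example}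

In general no tower is given in advance. The modules $B_t$ and the elements $b_t$ have to be found together, and the only source of finiteness is the goodness of $A$.

\section{Finite approximations}\label{sec:towers}

Fix a good functor $A$ and put $T=\mathbf R^0A$. Let $\mathrm{El}$ be the small category whose objects are the pairs $(B,b)$ with $B\in\mathcal F$ and $b\in T(B)$, and whose morphisms $(B',b')\to(B,b)$ are the maps $\varphi\colon B'\to B$ with $T(\varphi)(b')=b$. A tower as in Lemma~\ref{lem:tower} is a sequence of morphisms in $\mathrm{El}$. The first lemma writes $\mathbf R^kA$ as a filtered colimit of $\operatorname{Ext}$ functors. The individual terms need not be finitary, but the colimit is, so each obstruction like $[\pi_G\zeta]$ above must be killed by a transition map.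

\begin{lemma}\label{lem:El}
The category $\mathrm{El}$ is cofiltered, and for all $k\ge0$ there are isomorphisms
\[
\mathbf R^kA(X)\cong\varinjlim_{(B,b)\in\mathrm{El}^{\mathrm{op}}}\operatorname{Ext}^k(B,X),
\]
natural in $X$.
\end{lemma}

\begin{proof}
We first show:
\begin{itemize}
\item[$(*)$] if $(B,b)\in\mathrm{El}$ and $\alpha\colon B\to X$ satisfies $T(\alpha)(b)=0$, then $\alpha\varphi=0$ for some morphism $\varphi\colon(D,d)\to(B,b)$ in $\mathrm{El}$.
\end{itemize}
As $T$ preserves kernels, $b$ comes from an element of $T(\ker\alpha)$. As $\ker\alpha$ is a directed colimit of f.p.\ modules and $T$ is finitary, this element is the image of some $d\in T(D)$ under a map $D\to\ker\alpha$ with $D\in\mathcal F$. Let $\varphi$ be the composite $D\to\ker\alpha\to B$.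

The category $\mathrm{El}$ contains $(0,0)$. Since $T(B\oplus B')=T(B)\oplus T(B')$, the pair $(B\oplus B',(b,b'))$, transported to $\mathcal F$ along an isomorphism, maps to $(B,b)$ and to $(B',b')$. For parallel arrows $u,v\colon(B',b')\to(B,b)$ we have $T(u-v)(b')=0$, so $(*)$ gives $\varphi$ with $u\varphi=v\varphi$. Thus $\mathrm{El}$ is cofiltered.

Define $\varinjlim\operatorname{Hom}(B,X)\to T(X)$ by sending $\alpha\colon B\to X$ at the index $(B,b)$ to $T(\alpha)(b)$. This is well defined, since $T(\alpha\varphi)(b')=T(\alpha)(b)$ for $\varphi\colon(B',b')\to(B,b)$, and it is natural in $X$. It is injective by $(*)$, and surjective because $X$ is a directed colimit of f.p.\ modules and $T$ is finitary. Restricting to injectives, we get $A\cong\varinjlim\operatorname{Hom}(B,-)|_{\mathrm{Inj}}$, and (D4) gives the claim.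
\end{proof}

Fix a projective resolution $P^B\to B$ for each $B\in\mathcal F$. We compute $\operatorname{Ext}^k(B,X)$ as $H^k\operatorname{Hom}(P^B,X)$; this agrees with $H^k\operatorname{Hom}(B,I^\bullet(X))$ naturally in both variables. The following definition isolates the factorization through $L^{(t)}$ in Example~\ref{ex:torsion}, up to a given degree.

\begin{definition}\label{def:nfinite}
Let $n\ge0$. A map $\varphi\colon B'\to B$ of modules in $\mathcal F$ is \emph{$n$-finite} if there are a complex $L\colon L_{n+1}\to L_n\to\dots\to L_0$ of f.g.\ free right modules, a map $\varepsilon\colon L_0\to B$ such that $L_1\to L_0\to B$ is zero, and maps $f_i\colon P^{B'}_i\to L_i$ for $0\le i\le n+1$ that commute with the differentials and such that $\varepsilon f_0$ equals $P^{B'}_0\to B'\xrightarrow{\varphi}B$. The complex $L$ is not required to be exact.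
\end{definition}

\begin{lemma}\label{lem:factor}
If $\varphi\colon B'\to B$ is $n$-finite and $k\le n$, then $\varphi^*\colon\operatorname{Ext}^k(B,-)\to\operatorname{Ext}^k(B',-)$ factors through the finitary functor $H^k\operatorname{Hom}(L,-)$.
\end{lemma}

\begin{proof}
Write $P=P^B$ and $P'=P^{B'}$. Since $L\to B$ is a complex of projectives and $P\to B\to0$ is exact, there are maps $u_i\colon L_i\to P_i$, $i\le n+1$, that commute with the differentials and with the maps to $B$. As $k+1\le n+1$, composition with $u$ and $f$ preserves cocycles and coboundaries in degree $k$ and gives natural maps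
\[
H^k\operatorname{Hom}(P,X)\to H^k\operatorname{Hom}(L,X)\to H^k\operatorname{Hom}(P',X).
\]
Let $g\colon P'\to P$ be a chain map lifting $\varphi$. In degrees $\le n+1$, the map $uf-g$ lifts zero, so the usual induction produces $h_i\colon P'_i\to P_{i+1}$ for $i\le n$ with $(uf-g)_i=dh_i+h_{i-1}d$, where $h_{-1}=0$. If $c\colon P_k\to X$ is a cocycle, then $cd=0$ and $c(uf-g)_k=ch_{k-1}d$ is a coboundary. So the composite is $\varphi^*$. The functor $H^k\operatorname{Hom}(L,-)$ is finitary because the $L_i$ are f.g.\ free.
\end{proof}

The next lemma extends $L$ by one degree at a time. The obstruction is that the image of the next term of the resolution in the top cycles of $L$ may not lie in a f.g.\ submodule. It is measured by a class in $\operatorname{Ext}^{n+2}$, and this is where the finitariness of the higher $\mathbf R^kA$ is used.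

\begin{lemma}\label{lem:nfinite}
For every $(B,b)\in\mathrm{El}$ and $n\ge0$ there is an $n$-finite morphism $(B',b')\to(B,b)$ in $\mathrm{El}$.
\end{lemma}

\begin{proof}
Induction on $n$. For $n=0$ take $\varphi=\mathrm{id}_B$ and an exact sequence $L_1\to L_0\to B\to0$ with $L_0,L_1$ f.g.\ free; the maps $f_0,f_1$ exist because $P^B_0,P^B_1$ are projective and the sequence is exact.

Let $\varphi\colon(B',b')\to(B,b)$ be $n$-finite via $L$, $\varepsilon$, $f$, and write $P'=P^{B'}$. Put $Z=\ker(L_{n+1}\to L_n)$ and $\zeta=f_{n+1}d\colon P'_{n+2}\to L_{n+1}$. Then $d\zeta=f_ndd=0$, so $\zeta$ maps into $Z$, and $\zeta d=0$, so $\zeta$ defines a class $[\zeta]\in\operatorname{Ext}^{n+2}(B',Z)$. Let $\xi\in\mathbf R^{n+2}A(Z)$ be the element that it defines at the index $(B',b')$ by Lemma~\ref{lem:El}.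

Let $G$ range over the directed poset of f.g.\ submodules of $Z$. Then $\varinjlim_GZ/G=0$, and since $A$ is good, $\varinjlim_G\mathbf R^{n+2}A(Z/G)=\mathbf R^{n+2}A(0)=0$. The images of $\xi$ in the groups $\mathbf R^{n+2}A(Z/G)$ are compatible, so one of them is zero; fix such a $G$ and let $\pi\colon Z\to Z/G$ be the projection. By naturality in Lemma~\ref{lem:El}, the class $[\pi\zeta]\in\operatorname{Ext}^{n+2}(B',Z/G)$ is zero in the colimit over $\mathrm{El}^{\mathrm{op}}$. Hence $\psi^*[\pi\zeta]=0$ for some $\psi\colon(B'',b'')\to(B',b')$ in $\mathrm{El}$.

We show that $\varphi\psi$ is $(n+1)$-finite. Let $P''=P^{B''}$, with differential $d''$, and let $g\colon P''\to P'$ be a chain map lifting $\psi$. The vanishing of $\psi^*[\pi\zeta]$ means that $\pi\zeta g_{n+2}=hd''$ for some $h\colon P''_{n+1}\to Z/G$. Lift $h$ along $\pi$ to $\tilde h\colon P''_{n+1}\to Z$, and put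
\[
f'_i=f_ig_i\quad(i\le n),\qquad f'_{n+1}=f_{n+1}g_{n+1}-\tilde h .
\]
Since $d\tilde h=0$, we have $df'_{n+1}=f_ndg_{n+1}=f_ng_nd''=f'_nd''$, so these maps commute with the differentials, and $\varepsilon f'_0=\varepsilon f_0g_0$ is the composite $P''_0\to B''\xrightarrow{\varphi\psi}B$. On $P''_{n+2}$ we compute
\[
f'_{n+1}d''=f_{n+1}dg_{n+2}-\tilde hd''=\zeta g_{n+2}-\tilde hd''.
\]
This map goes into $Z$, and its composite with $\pi$ is $hd''-hd''=0$, so it goes into $G$. Choose a f.g.\ free module $L_{n+2}$ with an epimorphism onto $G$, and let $L_{n+2}\to L_{n+1}$ be its composite with $G\subseteq Z\subseteq L_{n+1}$. Then $L_{n+2}\to L_{n+1}\to L_n$ is zero, and $f'_{n+1}d''$ lifts to a map $f'_{n+2}\colon P''_{n+2}\to L_{n+2}$ because $P''_{n+2}$ is projective.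
\end{proof}

In Example~\ref{ex:torsion}, with $A=\Gamma|_{\mathrm{Inj}}$, $(B,b)=(B_0,1)$ and $n=0$, we have $L=L^{(0)}$ and $Z=\mathfrak a$, the cocycle $\zeta$ is the one of the example, and one can take $G=0$, $\psi=\varphi_0$, $\tilde h=0$ and $L_2=0$.

\begin{proof}[Proof of Proposition~\ref{prop:datum}]
Put $(B_0,b_0)=(Y,y)$. By Lemma~\ref{lem:nfinite} choose successively morphisms $\varphi_t\colon(B_{t+1},b_{t+1})\to(B_t,b_t)$ in $\mathrm{El}$ with $\varphi_t$ being $t$-finite. Fix $k$. By Lemma~\ref{lem:factor}, for $t\ge k$ the map $\varphi_t^*$ factors through a finitary functor $U_t$, so we have a sequence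
\[
\operatorname{Ext}^k(B_k,-)\to U_k\to\operatorname{Ext}^k(B_{k+1},-)\to U_{k+1}\to\cdots .
\]
Both subsequences are cofinal, so $\varinjlim_t\operatorname{Ext}^k(B_t,-)\cong\varinjlim_tU_t$ is finitary. Now Lemma~\ref{lem:tower} applies.
\end{proof}

This completes the proofs of Theorems~\ref{thm:embed}, \ref{thm:three} and~\ref{thm:main}.

\section{Closure properties and Gorenstein dimensions}\label{sec:consequences}

Condition (iii) does not mention any complex, so properties of $\operatorname{Tor}$ pass directly to Gorenstein flat modules. Recall that a submodule $N\subseteq M$ is \emph{pure}, and $M/N$ is a \emph{pure quotient}, if $X\otimes N\to X\otimes M$ is injective for every right module $X$.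

\begin{corollary}\label{cor:closure}
Let $R$ be any ring. A left module $M$ is Gorenstein flat if and only if $\operatorname{Tor}_1(V,M)=0$ for all $V\in\mathcal V(\mathrm{Inj})$. The class of Gorenstein flat modules is closed under directed colimits, extensions, kernels of epimorphisms, pure submodules and pure quotients.
\end{corollary}

\begin{proof}
The first statement is (i)$\Leftrightarrow$(iii) for $\mathcal X=\mathrm{Inj}$. Let $V\in\mathcal V(\mathrm{Inj})$. The functor $\operatorname{Tor}_1(V,-)$ commutes with directed colimits. For a short exact sequence $0\to N\to M\to M''\to0$ consider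
\[
\operatorname{Tor}_2(V,M'')\to\operatorname{Tor}_1(V,N)\to\operatorname{Tor}_1(V,M)\to\operatorname{Tor}_1(V,M'').
\]
If $N$ and $M''$ are Gorenstein flat, then $\operatorname{Tor}_1(V,M)=0$. If $M$ and $M''$ are Gorenstein flat, then $\operatorname{Tor}_2(V,M'')=0$ by Lemma~\ref{lem:basic}(b), so $\operatorname{Tor}_1(V,N)=0$. Now let $N$ be pure in $M$ and $M$ Gorenstein flat. By \eqref{eq:duality}, $\operatorname{Hom}(X,M^+)\to\operatorname{Hom}(X,N^+)$ is onto for all $X$, and $X=N^+$ shows that $0\to(M'')^+\to M^+\to N^+\to0$ splits. So $\operatorname{Tor}_1(V,N)^+\cong\operatorname{Ext}^1(V,N^+)$ and $\operatorname{Tor}_1(V,M'')^+\cong\operatorname{Ext}^1(V,(M'')^+)$ are isomorphic to direct summands of $\operatorname{Ext}^1(V,M^+)\cong\operatorname{Tor}_1(V,M)^+=0$.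
\end{proof}

The \emph{Gorenstein flat dimension} $\operatorname{Gfd}_RM$ of a left module is the minimal length $n$ of a resolution $0\to G_n\to\dots\to G_0\to M\to0$ by Gorenstein flat modules, and the \emph{Gorenstein injective dimension} $\operatorname{Gid}_RN$ of a right module is the minimal length of a coresolution by Gorenstein injective modules; each is $\infty$ if there is none of finite length.

\begin{corollary}\label{cor:dimension}
Let $R$ be any ring. Then $\operatorname{Gfd}_RM=\operatorname{Gid}_RM^+$ for every left $R$-module $M$.
\end{corollary}

\begin{proof}
A resolution of $M$ of length $n$ by Gorenstein flat modules dualizes to a coresolution of $M^+$ of length $n$ by Gorenstein injective modules, so $\operatorname{Gid}_RM^+\le\operatorname{Gfd}_RM$.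

Conversely, let $0\to M^+\to G^0\to\dots\to G^n\to0$ be exact with all $G^i$ Gorenstein injective, and let $V\in\mathcal V(\mathrm{Inj})$. Each $G^i$ is a cycle module of a complex $J$ as in Definition~\ref{def:gorenstein}, and $\mathcal V(\mathrm{Inj})\subseteq\mathcal V_J$ by Proposition~\ref{prop:VJ}; hence $\operatorname{Ext}^j(V,G^i)=0$ for $j\ge1$. Break the coresolution into sequences $0\to C^i\to G^i\to C^{i+1}\to0$, $0\le i<n$, with $C^0=M^+$ and $C^n=G^n$. Then $\operatorname{Ext}^{j+1}(V,C^i)\cong\operatorname{Ext}^j(V,C^{i+1})$ for $j\ge1$, so $\operatorname{Ext}^{n+1}(V,M^+)\cong\operatorname{Ext}^1(V,G^n)=0$, and $\operatorname{Tor}_{n+1}(V,M)=0$ by \eqref{eq:duality}. Let $0\to K\to P_{n-1}\to\dots\to P_0\to M\to0$ be exact with all $P_i$ projective, where $K=M$ if $n=0$. Then $\operatorname{Tor}_1(V,K)\cong\operatorname{Tor}_{n+1}(V,M)=0$ for all $V\in\mathcal V(\mathrm{Inj})$, so $K$ is Gorenstein flat by Corollary~\ref{cor:closure}. The $P_i$ are flat, hence Gorenstein flat, and $\operatorname{Gfd}_RM\le n$.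
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR}
Ad\'amek and Rosick\'y, \emph{Locally Presentable and Accessible Categories}.

\bibitem{ET}
Ioannis Emmanouil and Olympia Talelli, \emph{Total acyclicity of complexes over group algebras}, arXiv:2505.10920 (2025).

\end{thebibliography}
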